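\title{Tychonoff Lindel\"of spaces are realcompact in $\mathbf{ZF}$}

\begin{abstract}
We prove without the axiom of choice that every Tychonoff Lindel\"of space is realcompact, which answers a question of Olfati and Wajch. The classical proof chooses countably many continuous functions. We show that a noncompact regular Lindel\"of space admits countable choice for families of its open sets, and that this suffices to choose countably many Urysohn functions. The second step codes a continuous function by four open sets, using the gaps of the Cantor set, and then merges independently chosen finite approximations into one continuous function.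
\end{abstract}

\section{Introduction}

We work in $\mathbf{ZF}$, Zermelo--Fraenkel set theory without the axiom of choice. \emph{Countable} means finite or countably infinite. For a topological space $X$, let $C(X)$ be the set of continuous functions $X\to\mathbb R$ and $C(X,[0,1])$ the set of continuous functions $X\to[0,1]$. Sets $L,H\subseteq X$ are \emph{completely separated} if some $f\in C(X,[0,1])$ is $0$ on $L$ and $1$ on $H$; replacing $f$ by $1-f$ shows that the relation is symmetric. The space $X$ is
\begin{itemize}
\item \emph{regular} if every neighborhood of a point contains the closure of a neighborhood of that point;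
\item \emph{completely regular} if every point is completely separated from every closed set that does not contain it, and \emph{Tychonoff} if it is $T_1$ and completely regular;
\item \emph{Lindel\"of} if every open cover of $X$ has a countable subcover;
\item \emph{realcompact} if it is homeomorphic to a closed subspace of a power $\mathbb R^J$, with the product topology, for some set $J$.
\end{itemize}
Completely regular spaces are regular: if $f(x)=0$ and $f=1$ off the open set $U\ni x$, then the closure of $\{f<\frac12\}$ lies in $\{f\le\frac12\}\subseteq U$.

A Tychonoff space $X$ sits inside $\mathbb R^{C(X)}$ through the evaluation map $x\mapsto(f(x))_{f\in C(X)}$. A point $p$ of the closure of the image assigns a real number $p(f)$ to every $f\in C(X)$, and any finitely many of these numbers are approximated by the values at one point of $X$. If every such $p$ comes from a point of $X$, the image is closed and $X$ is realcompact. To exclude an ``ideal'' point $p$ one looks for a continuous function that is unbounded near $p$, and the Lindel\"of property is what allows one to build it: each point of $X$ has a neighborhood that is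 separated from $p$ by a continuous function, countably many such neighborhoods cover $X$, and the reciprocal of a suitable series of the separating functions blows up at $p$.

It is well known that in $\mathbf{ZFC}$ every regular Lindel\"of $T_1$-space is realcompact. In $\mathbf{ZF}$ this fails: there are models of $\mathbf{ZF}$ in which some compact Hausdorff spaces are not realcompact, because they are not Tychonoff. These spaces simply have too few continuous functions, so one should assume complete regularity outright. This leads to the following question, posed in \cite{OW}.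

\medskip
\noindent\textbf{Question.} \emph{Is there a model of $\mathbf{ZF}$ in which some Tychonoff Lindel\"of space is not realcompact? Equivalently, does $\mathbf{ZF}$ fail to prove that every Tychonoff Lindel\"of space is realcompact?}
\medskip

For compact spaces the argument sketched above needs only finitely many choices and works in $\mathbf{ZF}$. For noncompact spaces it picks one separating function for each of countably many neighborhoods, and complete regularity says only that each function exists. One might therefore expect a counterexample. On the other side, without choice the Lindel\"of property is a more demanding hypothesis than it looks: the usual proof that a countable space is Lindel\"of already picks, for each point, a member of the cover. A space that is assumed Lindel\"of carries some choice with it, and this turns out to be enough.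

\begin{theorem}[$\mathbf{ZF}$]\label{thm:A}
Every Tychonoff Lindel\"of space is realcompact.
\end{theorem}

So the model asked for does not exist. The choice principles behind the proof, and some of their consequences, are collected in a second theorem.

\begin{theorem}[$\mathbf{ZF}$]\label{thm:B}
\leavevmode
\begin{enumerate}
\item[(i)] If $X$ is regular, Lindel\"of and not compact, then every sequence of nonempty families of open subsets of $X$ has a choice function.
\item[(ii)] If $X$ is Tychonoff, Lindel\"of and not compact, then for every sequence $(L_i,H_i)_{i\in\omega}$ of completely separated pairs of subsets of $X$ there is a sequence $(g_i)_{i\in\omega}$ in $C(X,[0,1])$ with $g_i=0$ on $L_i$ and $g_i=1$ on $H_i$.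
\item[(iii)] If $X$ is Tychonoff and Lindel\"of and $\mathcal U$ is an open cover of $X$, there are countably many $\varphi_n\in C(X,[0,1])$ with $\sum_n\varphi_n(x)=1$ for all $x$ and each set $\{\varphi_n>0\}$ contained in a member of $\mathcal U$ (local finiteness is not claimed). Disjoint closed subsets of $X$ are completely separated.
\item[(iv)] A Tychonoff Lindel\"of space on which every continuous real function is bounded is compact.
\item[(v)] A Lindel\"of space is realcompact if and only if it is Tychonoff.
\end{enumerate}
\end{theorem}

Section~\ref{sec:eval} derives Theorem~\ref{thm:A} from parts (i) and (ii), and Section~\ref{sec:open} proves (i). The main work is the passage from open sets to functions. A function $f$ is determined by the countably many open sets $\{f>q\}$, $q\in\mathbb Q$, but these must be chosen compatibly, each depending on the earlier ones, and (i) gives only independent choices. Section~\ref{sec:code} constructs a code of four open sets that ties down a function up to an ambiguity controlled by clopen sets, and Section~\ref{sec:merge} uses it to prove (ii). Section~\ref{sec:rest} proves (iii)--(v).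

\medskip
\noindent\textbf{Conventions on choice.} Finitely many choices can be made in $\mathbf{ZF}$; in particular we may fix one enumeration $(U_k)_{k\in\omega}$, possibly with repetitions, of one nonempty countable family. Taking the least natural number with a given property is a definition, not a choice. Infinitely many arbitrary choices are made below only through the following principle or through Proposition~\ref{prop:urysohn}.

\begin{definition}
$\mathrm{CO}(X)$ is the statement that every sequence $(\mathcal O_n)_{n\in\omega}$ of nonempty families of open subsets of $X$ has a choice function.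
\end{definition}

Any explicitly enumerated index set, such as $\omega\times\omega$, may replace $\omega$. The principle may be applied finitely many times in succession, each time to families defined from the earlier choices. In particular:

\begin{lemma}\label{lem:tuples}
If $\mathrm{CO}(X)$ holds and $r\ge1$ is an integer, every sequence $(\mathcal T_n)$ of nonempty families of $r$-tuples of open subsets of $X$ has a choice function.
\end{lemma}

\begin{proof}
Induction on $r$. Choose $O_n$ among the first coordinates of members of $\mathcal T_n$, and apply the case $r-1$ to the nonempty families $\{\tau:(O_n,\tau)\in\mathcal T_n\}$.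
\end{proof}

\section{The evaluation map}\label{sec:eval}

In this section we prove Theorem~\ref{thm:A}, assuming parts (i) and (ii) of Theorem~\ref{thm:B}. Let $X$ be Tychonoff and Lindel\"of, and let
$$e:X\to\mathbb R^{C(X)},\qquad e(x)=(f(x))_{f\in C(X)} .$$
The map $e$ is continuous because its coordinates are. It is injective because points are closed and $X$ is completely regular. It is open onto its image: if $x\in U$ with $U$ open, take $f\in C(X)$ with $f(x)=0$ and $f=1$ off $U$; then $\{p:p(f)<1\}\cap e[X]$ is a neighborhood of $e(x)$ in $e[X]$ that is contained in $e[U]$. So $e$ is an embedding, and it suffices to show that $e[X]$ is closed.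

\medskip
\noindent\emph{The compact case.} Let $X$ be compact and $p\notin e[X]$. The open subsets of $\mathbb R^{C(X)}$ that are disjoint from some neighborhood of $p$ cover $e[X]$, because $\mathbb R^{C(X)}$ is Hausdorff. Take a finite subcover of the compact set $e[X]$, choose a neighborhood of $p$ for each of its finitely many members, and intersect these. The result is a neighborhood of $p$ that misses $e[X]$.

\medskip
\noindent\emph{The noncompact case.} Let $X$ be noncompact, so that (i) and (ii) of Theorem~\ref{thm:B} apply, and suppose that $p\in\overline{e[X]}\setminus e[X]$. By the definition of the product topology,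
\begin{itemize}
\item[(P)] for $f_1,\dots,f_k\in C(X)$ and $\varepsilon>0$ there is $x\in X$ with $|f_m(x)-p(f_m)|<\varepsilon$ for $m=1,\dots,k$.
\end{itemize}
It follows that $p(\varphi\circ f)=\varphi(p(f))$ for $f\in C(X)$ and continuous $\varphi:\mathbb R\to\mathbb R$. Indeed, given $\varepsilon>0$, take $\delta\in(0,\varepsilon)$ with $|\varphi(t)-\varphi(p(f))|<\varepsilon$ for $|t-p(f)|<\delta$. Property (P) for $f$, $\varphi\circ f$ and $\delta$ gives $x$ such that $\varphi(f(x))$ is within $\varepsilon$ of both $p(\varphi\circ f)$ and $\varphi(p(f))$.

Let $\mathcal W$ be the family of open sets $W\subseteq X$ for which there is $h\in C(X,[0,1])$ with $h|_W=0$ and $p(h)=1$. This family covers $X$. Given $x$, we have $e(x)\ne p$, so there is $f\in C(X)$ with $d:=|p(f)-f(x)|>0$. Put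
$$\varphi(t)=\min\{1,\max\{0,\,2|t-f(x)|/d-1\}\},\qquad h=\varphi\circ f,\qquad W=\{y:|f(y)-f(x)|<d/2\}.$$
Then $x\in W$, $h|_W=0$ and $p(h)=\varphi(p(f))=1$. Let $(W_n)_{n\in\omega}$ enumerate a countable subcover of $\mathcal W$.

With countable choice one would now pick a function $h_n$ for each $W_n$. Part (ii) picks functions with prescribed values on subsets of $X$, and $p$ is not a point of $X$, so we first replace $p$ by open sets that act as its neighborhoods. By (i), choose $U_n$ from the nonempty family of open sets
$$\bigl\{\{h>\tfrac12\}:\ h\in C(X,[0,1]),\ h|_{W_n}=0,\ p(h)=1\bigr\}.$$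
If $U_n=\{h>\frac12\}$ with such an $h$, then $\min\{1,2h\}$ is $0$ on $W_n$ and $1$ on $U_n$. By (ii) there is a sequence of functions $g_n\in C(X,[0,1])$ with $g_n=0$ on $W_n$ and $g_n=1$ on $U_n$. Then $p(g_n)=1$ for each $n$: with $h$ as above and $0<\varepsilon<\frac12$, property (P) gives $x$ with $|h(x)-1|<\varepsilon$ and $|g_n(x)-p(g_n)|<\varepsilon$; the first inequality puts $x$ in $U_n$, so $g_n(x)=1$ and $|1-p(g_n)|<\varepsilon$.

Let $g=\sum_{n\ge0}2^{-n}(1-g_n)$. It is continuous as a uniform limit of continuous functions, and $g\ge2^{-n}$ on $W_n$. Hence $g>0$ everywhere and $1/g\in C(X)$. Let $c=p(1/g)$; by (P), $c\ge0$. Take $m\in\omega$ and $\eta\in(0,1)$ with $2\eta+2^{-m}<1/(c+1)$. Property (P) for $g_0,\dots,g_m,1/g$ and $\eta$ gives $x$ with $g_n(x)>1-\eta$ for all $n\le m$ and $1/g(x)<c+1$. But then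
$$g(x)\le\sum_{n\le m}2^{-n}\eta+\sum_{n>m}2^{-n}<2\eta+2^{-m}<\frac1{c+1},$$
which contradicts $1/g(x)<c+1$. So $e[X]$ is closed and $X$ is realcompact. \qed

\section{Countable choice for open sets}\label{sec:open}

A countable subcover comes with an enumeration, and an enumeration allows us to say ``the first set that \dots''. To turn this into a choice function we label the members of the $n$th family by a marker that identifies $n$.

\begin{example}\label{ex:markers}
Let $X$ be Lindel\"of and let $(z_n)_{n\in\omega}$ be a sequence of distinct isolated points such that $Y=X\setminus\{z_n:n\in\omega\}$ is open. Let $(\mathcal P_n)$ be nonempty families of open subsets of $Y$. The sets $Y$ and $O\cup\{z_n\}$ for $n\in\omega$, $O\in\mathcal P_n$, form an open cover of $X$. Enumerate a countable subcover. The first member that contains $z_n$ has the form $O\cup\{z_n\}$ with $O\in\mathcal P_n$, and deleting $z_n$ recovers $O$.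
\end{example}

In general there are two difficulties. We cannot pick a sequence of points that leaves every member of an increasing cover, so the markers must be definable closed sets $Z_j$, each with an open set $G_j$ around it to be attached to $O$. And the markers occupy part of the space, so the argument chooses only sets that avoid them; we use the even and the odd markers in turn. Recall that a family of sets is \emph{locally finite} if every point has a neighborhood meeting only finitely many members; the union of a locally finite family of closed sets is closed.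

\begin{lemma}\label{lem:markers}
Let $X$ be regular, Lindel\"of and not compact. There are sequences $(Z_j)_{j\in\omega}$ of nonempty closed sets and $(G_j)_{j\in\omega}$ of open sets such that $Z_j\subseteq G_j$ and the closures $\overline{G_j}$ are pairwise disjoint and form a locally finite family.
\end{lemma}

\begin{proof}
Take an open cover without a finite subcover, enumerate a countable subcover, and form the unions of its finite initial segments. This gives an increasing open cover $(D'_n)_{n\in\omega}$ with $D'_n\ne X$ for all $n$.

\emph{Shrinking.} For every increasing open cover $(V_n)$ there are an increasing open cover $(V^-_n)$ and a nondecreasing $\nu:\omega\to\omega$ with $\overline{V^-_n}\subseteq V_{\nu(n)}$. Indeed, by regularity the open sets whose closure lies in some $V_k$ cover $X$. Enumerate a countable subcover and let $V^-_n$ be the union of its first $n+1$ members. The closure of $V^-_n$ is a finite union of sets each contained in some $V_k$, so $\nu(n)=\min\{k:\overline{V^-_n}\subseteq V_k\}$ exists, and $\nu$ is nondecreasing because $(V^-_n)$ increases.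

We shrink three times (infinitely many successive shrinkings would need dependent choice) and obtain increasing open covers $(C'_n)$, $(B'_n)$, $(A'_n)$ and nondecreasing maps $\nu_1,\nu_2,\nu_3$ with $\overline{C'_n}\subseteq D'_{\nu_1(n)}$, $\overline{B'_n}\subseteq C'_{\nu_2(n)}$ and $\overline{A'_n}\subseteq B'_{\nu_3(n)}$. Put $A_n=A'_n$, $B_n=B'_{\nu_3(n)}$, $C_n=C'_{\nu_2(\nu_3(n))}$ and $D_n=D'_{\nu_1(\nu_2(\nu_3(n)))}$. These four sequences increase, and
\begin{equation}\label{eq:chain}
\overline{A_n}\subseteq B_n,\qquad\overline{B_n}\subseteq C_n,\qquad\overline{C_n}\subseteq D_n\ne X .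
\end{equation}
Let $\kappa_0=0$ and let $\kappa_{j+1}$ be the least $k>\kappa_j$ with $A_k\not\subseteq D_{\kappa_j}$; it exists because $(A_k)$ is an increasing cover and $D_{\kappa_j}\neq X$. Passing to the subsequences indexed by $(\kappa_j)$ preserves \eqref{eq:chain} and the fact that $(A_n)$ is an increasing cover, so we may assume $A_{j+1}\not\subseteq D_j$ for all $j$. Put
$$Z_j=\overline{A_{j+1}}\setminus D_j,\qquad G_j=B_{j+1}\setminus\overline{C_j}.$$
Then $Z_j$ is closed and nonempty, $G_j$ is open, and $Z_j\subseteq G_j$ by the first and third inclusions in \eqref{eq:chain}. The open set $C_j$ misses $G_j$, hence misses $\overline{G_j}$, and the second inclusion gives $\overline{G_j}\subseteq C_{j+1}\setminus C_j$. As $(C_j)$ increases, the sets $\overline{G_j}$ are pairwise disjoint, and $C_m$ misses $\overline{G_j}$ for all $j\ge m$. The open sets $C_m\supseteq A_m$ cover $X$, so the family is locally finite.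
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Take $Z_j,G_j$ as in Lemma~\ref{lem:markers}. For $\varepsilon\in\{0,1\}$ let $\Omega_\varepsilon=X\setminus\bigcup_j\overline{G_{2j+\varepsilon}}$. By local finiteness $\Omega_\varepsilon$ is open and $\bigcup_jZ_{2j+\varepsilon}$ is closed. A point lies in at most one $\overline{G_j}$, so $\Omega_0\cup\Omega_1=X$.

\emph{Families of open subsets of $\Omega_\varepsilon$.} Let $(\mathcal P_n)$ be a sequence of nonempty families of open subsets of $\Omega_\varepsilon$. The family
$$\Bigl\{X\setminus\bigcup_jZ_{2j+\varepsilon}\Bigr\}\cup\bigl\{O\cup G_{2n+\varepsilon}:\ n\in\omega,\ O\in\mathcal P_n\bigr\}$$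
is an open cover of $X$, since $Z_{2n+\varepsilon}\subseteq G_{2n+\varepsilon}$ and $\mathcal P_n\ne\emptyset$. Enumerate a countable subcover as $(U_k)$, and let $k(n)$ be least with $U_{k(n)}\cap Z_{2n+\varepsilon}\ne\emptyset$. The set $U_{k(n)}$ is not $X\setminus\bigcup_jZ_{2j+\varepsilon}$, so $U_{k(n)}=O\cup G_{2m+\varepsilon}$ for some $m$ and some $O\in\mathcal P_m$. Since $O\subseteq\Omega_\varepsilon$ misses $G_{2n+\varepsilon}\supseteq Z_{2n+\varepsilon}$, the set $G_{2m+\varepsilon}$ meets $Z_{2n+\varepsilon}$, hence meets $G_{2n+\varepsilon}$, and $m=n$. Since $O$ misses $G_{2n+\varepsilon}$, we get $U_{k(n)}\setminus G_{2n+\varepsilon}=O\in\mathcal P_n$. So $n\mapsto U_{k(n)}\setminus G_{2n+\varepsilon}$ is a choice function.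

\emph{Arbitrary families.} Given $(\mathcal O_n)$, choose $O^0_n\in\{O\cap\Omega_0:O\in\mathcal O_n\}$, and then $O^1_n\in\{O\cap\Omega_1:O\in\mathcal O_n,\ O\cap\Omega_0=O^0_n\}$. For each $n$ there is $O\in\mathcal O_n$ with $O\cap\Omega_0=O_n^0$ and $O\cap\Omega_1=O_n^1$, so $O^0_n\cup O^1_n=O\in\mathcal O_n$.
\end{proof}

\begin{remark}
Noncompactness is used only to produce infinitely many markers, and it cannot be dropped for free. Let $(A_n)$ be a sequence of nonempty sets, $A=\bigcup_nA_n$, and let $X=A\cup\{\infty\}$ have as open sets the subsets of $A$ and the cofinite sets containing $\infty$. Then $X$ is compact and $T_1$, and the singletons $\{a\}$ together with the cofinite sets containing $\infty$ form a base of clopen sets, so $X$ is Tychonoff. Applied to the families $\{\{a\}:a\in A_n\}$, the principle $\mathrm{CO}(X)$ gives a choice function for $(A_n)$. Thus $\mathrm{CO}(X)$ for all compact Tychonoff $X$ implies the axiom of countable choice.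
\end{remark}

\section{Coding a function by four open sets}\label{sec:code}

By Lemma~\ref{lem:tuples} we can choose, for countably many nonempty sets of functions at once, a tuple $(f^{-1}(S_0),\dots,f^{-1}(S_{r-1}))$ of preimages of finitely many fixed open sets $S_j\subseteq[0,1]$ under a single function $f$. The aim of this section is to find sets $S_j$ for which this tuple says as much as possible about $f$. At a single point it carries only $r$ bits. Continuity makes it say much more.

\subsection{A ruler}

For $j\in\{0,1,2\}$ let
$$T_j=\bigcup\{(k-1,k+1):\ k\in\mathbb Z,\ k\equiv j \pmod 3\}\subseteq\mathbb R ,$$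
and write $a\sim b$ if the reals $a$ and $b$ belong to the same sets among $T_0,T_1,T_2$.

\begin{lemma}\label{lem:ruler}
Every real lies in some $T_j$. If $a\sim b$, then $a\in\mathbb Z\Leftrightarrow b\in\mathbb Z$ and $\lfloor a\rfloor\equiv\lfloor b\rfloor\pmod3$. The function $(a,b)\mapsto\lfloor a\rfloor-\lfloor b\rfloor$ is locally constant on $\{(a,b)\in\mathbb R^2:a\sim b\}$.
\end{lemma}

\begin{proof}
An integer $a$ lies in $(k-1,k+1)$ only for $k=a$, so it lies in exactly one $T_j$, the one with $j\equiv a$. A noninteger $a$ lies in $(k-1,k+1)$ exactly for $k\in\{\lfloor a\rfloor,\lfloor a\rfloor+1\}$, so it misses exactly one $T_j$, the one with $j\equiv\lfloor a\rfloor+2$. This gives the first two assertions. Let $a\sim b$. If neither is an integer, both floors are constant near $(a,b)$. If both are integers and $a'\sim b'$ with $|a'-a|<1$ and $|b'-b|<1$, then $\lfloor a'\rfloor\in\{a-1,a\}$ and $\lfloor b'\rfloor\in\{b-1,b\}$, so $\lfloor a'\rfloor-\lfloor b'\rfloor$ differs from $a-b$ by at most $1$. Both numbers are divisible by $3$, so they are equal.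
\end{proof}

Suppose that $X$ is connected and that $f,f'\in C(X)$ agree at one point and satisfy $f^{-1}(T_j)=f'^{-1}(T_j)$ for $j=0,1,2$. Then $\lfloor f\rfloor-\lfloor f'\rfloor$ is locally constant, hence $0$, so $|f-f'|<1$ everywhere: three open sets determine an unbounded function up to an error less than $1$. Period $3$ is what records the direction of motion. The analogous two sets of period $2$ are invariant under $a\mapsto-a$, and $\lfloor a\rfloor-\lfloor-a\rfloor$ equals $0$ at $a=0$ and $1$ for $0<a<1$.

To remove the error one would superimpose finer and finer rulers, which needs infinitely many sets. Instead we place one ruler in each gap of the Cantor set, so that all rulers share the same three sets, and compose with the Cantor function, which collapses each gap and so hides the error made inside it.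

\subsection{Rulers in the gaps of the Cantor set}

Let $\mathcal C\subseteq[0,1]$ be the ternary Cantor set, the set of sums $\sum_{k\ge1}2b_k3^{-k}$ with $b_k\in\{0,1\}$, and let $\Gamma=[0,1]\setminus\mathcal C$. The components of $\Gamma$ are the \emph{gaps}. We enumerate them by decreasing length and then from left to right as $I_u=(l_u,r_u)$, $u\ge1$, so that $I_1=(\frac13,\frac23)$, $I_2=(\frac19,\frac29)$, $I_3=(\frac79,\frac89)$. The Cantor function $\gamma:[0,1]\to[0,1]$ sends $\sum2b_k3^{-k}$ to $\sum b_k2^{-k}$ and is constant on each $[l_u,r_u]$, with value $d_u$. We use the following standard facts; everything here is explicitly defined and no choice is involved. The function $\gamma$ is continuous and nondecreasing, $\gamma(0)=0$, $\gamma(1)=1$; the numbers $d_u$ are exactly the dyadic rationals in $(0,1)$, each occurring once; and $\gamma^{-1}(d_u)=[l_u,r_u]$.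

Give the gap $I_u$ a ruler of length $N_u=u+1$; what matters is that the $N_u$ are distinct integers $\ge2$. Define the continuous function $\rho:\Gamma\to\mathbb R$ by
$$\rho(s)=N_u\,\frac{s-l_u}{r_u-l_u}\in(0,N_u)\qquad(s\in I_u),$$
and the open sets (see Figure~\ref{fig:gap})
$$S_j=\rho^{-1}(T_j)\quad(j=0,1,2),\qquad S_3=\bigcup_{u\ge1}\{s\in I_u:\ \rho(s)<1\text{ or }\rho(s)>N_u-1\}.$$
The set $S_3$ marks the first and the last unit of each ruler. Let
$$E=\{(s,t)\in[0,1]^2:\ s\in S_j\Leftrightarrow t\in S_j\text{ for }j=0,1,2,3\},\qquad E^*=\{(s,t)\in E:\gamma(s)\ne\gamma(t)\}.$$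
Both sets are symmetric, and $E^*$ is open in $E$. Since $S_0\cup S_1\cup S_2=\Gamma$, every $(s,t)\in E$ satisfies $s\in\Gamma\Leftrightarrow t\in\Gamma$, and $\rho(s)\sim\rho(t)$ if $s,t\in\Gamma$. The result of this section is the following.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.8,yscale=0.55]
\draw (0,0)--(4,0);
\foreach \x in {0,1,2,3,4}{\draw (\x,-0.15)--(\x,0.15); \node[above] at (\x,0.15) {$\x$}; \draw[dotted] (\x,0)--(\x,-4.4);}
\node[left] at (-0.2,0) {$\rho$};
\foreach \y/\j in {-1/0,-2/1,-3/2,-4/3}{\node[left] at (-0.2,\y) {$S_{\j}$};}
\foreach \a/\b/\y in {0/1/-1,2/4/-1,0/2/-2,3/4/-2,1/3/-3,0/1/-4,3/4/-4}{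
\draw[very thick] (\a,\y)--(\b,\y);
\node[circle,draw,fill=white,inner sep=1.3pt] at (\a,\y) {};
\node[circle,draw,fill=white,inner sep=1.3pt] at (\b,\y) {};}
\end{tikzpicture}
\caption{The traces of the open sets $S_0,S_1,S_2,S_3$ on the gap $I_3=(\frac79,\frac89)$, drawn in the coordinate $\rho$, which runs over $(0,4)$. Membership in $S_0,S_1,S_2$ tells whether $\rho$ is an integer and gives $\lfloor\rho\rfloor$ modulo $3$; the set $S_3$ consists of the two end units.}
\label{fig:gap}
\end{figure}

\begin{proposition}\label{prop:code}
\leavevmode
\begin{enumerate}
\item[(a)] For every $\varepsilon>0$ there are $\delta>0$ and a set $B\subseteq E$, clopen in $E$, with $|\gamma(s)-\gamma(t)|\ge\delta$ on $B$ and $|\gamma(s)-\gamma(t)|\le\varepsilon$ on $E\setminus B$.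
\item[(b)] For $0\le r<r'\le1$ there is a set $K\subseteq E^*$, clopen in $E^*$, with
$$\{(s,t)\in E^*:\gamma(s)\ge r'\}\subseteq K\subseteq\{(s,t)\in E^*:\gamma(s)>r\}.$$
\end{enumerate}
\end{proposition}

The reason is that a point moving continuously in $E^*$ cannot carry $s$ across a gap $I_u$. While $s$ is in $I_u$, the coordinate $t$ is in a different gap $I_v$, the two rulers advance in step by Lemma~\ref{lem:ruler}, and both start and finish in an end unit; this forces the two lengths to be equal.

\begin{remark}
The lengths must be distinct. Suppose all $N_u$ were equal. The map $s\mapsto s/3$ on $[0,1]$ sends $\mathcal C$ into $\mathcal C$ and each gap affinely and increasingly onto a gap, so it would preserve $\rho$, and the segment $\{(s,s/3):s\in[0,1]\}$ would lie in $E$. On this connected set $\gamma(s)-\gamma(s/3)=\gamma(s)/2$ runs from $0$ to $\frac12$, so (a) would fail for $\varepsilon<\frac12$.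
\end{remark}

To make the argument precise, put $\Delta(s,t)=\lfloor\rho(s)\rfloor-\lfloor\rho(t)\rfloor$ on $E\cap\Gamma^2$. By Lemma~\ref{lem:ruler} and the continuity of $\rho$, the function $\Delta$ is locally constant. Hence for $u\ne v$ and $m\in\mathbb Z$ the \emph{class}
$$E(u,v,m)=\{(s,t)\in E:\ s\in I_u,\ t\in I_v,\ \Delta(s,t)=m\}$$
is open in $E$; it lies in $E^*$ because $d_u\ne d_v$. Every $(s,t)\in E^*$ with $s\in\Gamma$ lies in exactly one class: $t$ lies in a gap too, and the two gaps are different because $\gamma(s)\neq\gamma(t)$.

\begin{lemma}\label{lem:ends}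
No class $E(u,v,m)$ contains both a point $(s,t)$ with $\rho(s)<1$ and a point $(s',t')$ with $\rho(s')>N_u-1$.
\end{lemma}

\begin{proof}
Suppose it does. Then $s,s'\in S_3$, so $t,t'\in S_3$ and $\lfloor\rho(t)\rfloor,\lfloor\rho(t')\rfloor\in\{0,N_v-1\}$. From $\Delta(s,t)=\Delta(s',t')$ we get $0-\lfloor\rho(t)\rfloor=N_u-1-\lfloor\rho(t')\rfloor$, that is, $\lfloor\rho(t')\rfloor-\lfloor\rho(t)\rfloor=N_u-1\ge1$. The only positive difference of elements of $\{0,N_v-1\}$ is $N_v-1$. Hence $N_u=N_v$ and $u=v$, a contradiction.
\end{proof}

This is the only use of $S_3$. Without it the lemma fails: if $N_v\ge N_u+3$, the pairs in $I_u\times I_v$ with $\rho(t)=\rho(s)+3$ would lie in one class and $s$ would range over all of $I_u$.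

Lemma~\ref{lem:ends} lets us assign each class over $I_u$ to the left or to the right end of $I_u$.

\begin{lemma}\label{lem:sign}
For each $u\ge1$ there is a locally constant function $\sigma_u:E^*\to\{-1,+1\}$ with
\begin{equation}\label{eq:sign}
\gamma(s)<d_u\Rightarrow\sigma_u(s,t)=-1\Rightarrow\gamma(s)\le d_u,\qquad\gamma(s)>d_u\Rightarrow\sigma_u(s,t)=+1\Rightarrow\gamma(s)\ge d_u .
\end{equation}
\end{lemma}

\begin{proof}
Put $\sigma_u(s,t)=-1$ if $s\le l_u$ and $\sigma_u(s,t)=+1$ if $s\ge r_u$. If $s\in I_u$, put $\sigma_u(s,t)=+1$ when the class of $(s,t)$ contains a point $(s',t')$ with $\rho(s')>N_u-1$, and $\sigma_u(s,t)=-1$ otherwise. Since $\gamma$ is nondecreasing with $\gamma^{-1}(d_u)=[l_u,r_u]$, the inequality $\gamma(s)<d_u$ means $s<l_u$, and $\sigma_u=-1$ implies $s<r_u$ and so $\gamma(s)\le d_u$. The second chain in \eqref{eq:sign} follows in the same way with the ends exchanged.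

Let $(s,t)\in E^*$; we show that $\sigma_u$ is constant near $(s,t)$ in $E^*$.
\begin{itemize}
\item If $s<l_u$ or $s>r_u$, the same inequality holds for all $s'$ near $s$.
\item If $s\in I_u$, the class of $(s,t)$ is a neighborhood of $(s,t)$ in $E^*$, and $\sigma_u$ depends only on the class.
\item If $s=l_u$, consider $(s',t')\in E^*$ with $s'$ so close to $s$ that either $s'\le l_u$, or $s'\in I_u$ and $\rho(s')<1$. In the first case $\sigma_u(s',t')=-1$ by definition, and in the second by Lemma~\ref{lem:ends}.
\item If $s=r_u$, consider $(s',t')\in E^*$ with $s'$ so close to $s$ that either $s'\ge r_u$, or $s'\in I_u$ and $\rho(s')>N_u-1$. In the second case $(s',t')$ itself witnesses $\sigma_u(s',t')=+1$. \qedhere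
\end{itemize}
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:code}]
(b) Take $u$ with $d_u\in(r,r')$ and let $K=\{\sigma_u=+1\}$, which is clopen in $E^*$. By \eqref{eq:sign}, $\gamma(s)\ge r'>d_u$ implies $(s,t)\in K$, and $(s,t)\in K$ implies $\gamma(s)\ge d_u>r$.

(a) Let $\tau_u(s,t)=\sigma_u(t,s)$; it is locally constant on $E^*$ and satisfies \eqref{eq:sign} with $\gamma(t)$ in place of $\gamma(s)$. One sign separates only values that are known to differ; two signs at different levels give a definite distance. Let $\delta=2^{-m}\le\varepsilon/2$, let $F$ be the finite set $\{u:d_u\in\delta\mathbb Z\}$, and let $B\subseteq E^*$ be the union, over $u,v\in F$ with $d_u<d_v$, of the sets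
$$\{\sigma_u=-1,\ \tau_v=+1\}\cup\{\tau_u=-1,\ \sigma_v=+1\}.$$
On each of these sets one of $\gamma(s),\gamma(t)$ is $\le d_u$ and the other is $\ge d_v$, so $|\gamma(s)-\gamma(t)|\ge d_v-d_u\ge\delta$ on $B$. Let $(s,t)\in E$ with $|\gamma(s)-\gamma(t)|>\varepsilon\ge2\delta$. An open interval $(a,b)$ of length greater than $2\delta$ contains the multiples $k\delta$ and $(k+1)\delta$ for $k=\lfloor a/\delta\rfloor+1$. So there are $u,v\in F$ with $d_u<d_v$ strictly between $\gamma(s)$ and $\gamma(t)$, and $(s,t)\in B$ by \eqref{eq:sign}. Finally, $B$ is a finite union of sets clopen in $E^*$, so it is clopen in $E^*$ and open in $E$. A point of $E$ in the closure of $B$ satisfies $|\gamma(s)-\gamma(t)|\ge\delta$, so it lies in $E^*$ and hence in $B$. Thus $B$ is closed in $E$.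
\end{proof}

\section{Choosing Urysohn functions}\label{sec:merge}

Theorem~\ref{thm:B}(ii) follows from part (i) and the next proposition, which needs no separation axiom and no covering property.

\begin{proposition}\label{prop:urysohn}
Let $X$ be a topological space with $\mathrm{CO}(X)$, and let $(L_i,H_i)_{i\in\omega}$ be completely separated pairs of subsets of $X$. Then there is a sequence $(g_i)_{i\in\omega}$ in $C(X,[0,1])$ with $g_i=0$ on $L_i$ and $g_i=1$ on $H_i$.
\end{proposition}

\subsection{Functions with a common code}

The \emph{code} of $f\in C(X,[0,1])$ is the $4$-tuple of open sets $(f^{-1}(S_0),\dots,f^{-1}(S_3))$. We write $\gamma f$ for $\gamma\circ f$. In this subsection $L,H\subseteq X$, and $\Phi$ is a nonempty set of functions in $C(X,[0,1])$ that are $0$ on $L$, are $1$ on $H$, and have the same code. Every $\gamma f$ with $f\in\Phi$ is again $0$ on $L$ and $1$ on $H$. For $f,f'\in\Phi$ the map $(f,f')$ is continuous from $X$ into $E$, and pulling back Proposition~\ref{prop:code} gives two facts.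
\begin{itemize}
\item[(A)] For $f,f'\in\Phi$ and $\varepsilon>0$ there are $\delta>0$ and a clopen $B\subseteq X$ with $|\gamma f-\gamma f'|\ge\delta$ on $B$ and $|\gamma f-\gamma f'|\le\varepsilon$ off $B$.
\item[(B)] If $f,f'\in\Phi$, the set $A\subseteq X$ is clopen, $\gamma f\ne\gamma f'$ at every point of $A$, and $0\le r<r'\le1$, then there is a clopen $K\subseteq X$ with
\begin{equation}\label{eq:res}
\{x\in A:\gamma f(x)\ge r'\}\subseteq K\subseteq\{x\in A:\gamma f(x)>r\}.
\end{equation}
\end{itemize}
For (B), note that $(f,f')$ maps $A$ into $E^*$, so the preimage in $A$ of the set from Proposition~\ref{prop:code}(b) is clopen in $A$, hence in $X$.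

\begin{example}\label{ex:connected}
Let $X$ be connected and $L\cup H\ne\emptyset$. The set $B$ in (A) misses $L\cup H$, where $\gamma f=\gamma f'$, so $B=\emptyset$ and $|\gamma f-\gamma f'|\le\varepsilon$ for every $\varepsilon$. Thus the code determines $\gamma f$. For connected $X$, Proposition~\ref{prop:urysohn} is therefore immediate: choose a code for each $i$ by Lemma~\ref{lem:tuples}, and let $g_i$ be the unique function $\gamma f$ with that code and the required values (and $g_i=0$ if $L_i\cup H_i=\emptyset$).
\end{example}

In general the code does not determine $\gamma f$; at an isolated point outside $L\cup H$, for instance, any two values in $\mathcal C$ give the same code. Facts (A) and (B) say that ambiguity occurs only where clopen sets are plentiful. There we can build locally constant functions from independently chosen clopen sets, with no compatibility to check. We shall never be able to name a member of $\Phi$ for infinitely many pairs at once, so the property in (B) is needed for all members of $\Phi$ simultaneously.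

\begin{definition}
A clopen set $A\subseteq X$ is \emph{resolving} (for $\Phi$) if for every $f\in\Phi$ and all $0\le r<r'\le1$ there is a clopen $K$ satisfying \eqref{eq:res}.
\end{definition}

Clopen subsets of resolving sets are resolving (intersect $K$ with the subset), and finite unions of resolving sets, including the empty union, are resolving (take the union of the sets $K$).

\begin{lemma}\label{lem:resolving}
For $f_1,\dots,f_k\in\Phi$ and $\varepsilon>0$ there is a resolving set $B$, disjoint from $L\cup H$, with $|\gamma f_p-\gamma f_q|\le\varepsilon$ off $B$ for all $p,q$.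
\end{lemma}

\begin{proof}
For $p<q$ take $B_{pq}$ and $\delta_{pq}$ from (A) for $f_p,f_q,\varepsilon$, and let $B=\bigcup_{p<q}B_{pq}$. All $\gamma f_p$ agree on $L\cup H$, so $B$ misses $L\cup H$. It remains to show that each $B_{pq}$ is resolving. Let $f\in\Phi$ and $0\le r<r'\le1$. The function $\gamma f$ cannot be close to both $\gamma f_p$ and $\gamma f_q$ on $B_{pq}$. Precisely, (A) with $\delta_{pq}/3$ in place of $\varepsilon$ gives a clopen $A_p$ with $\gamma f\ne\gamma f_p$ on $A_p$ and $|\gamma f-\gamma f_p|\le\delta_{pq}/3$ off $A_p$, and a clopen $A_q$ with the same properties for $f_q$. Off $A_p\cup A_q$ we have $|\gamma f_p-\gamma f_q|\le\frac23\delta_{pq}$, so $B_{pq}\subseteq A_p\cup A_q$. Apply (B) to $f,f_p$ on $B_{pq}\cap A_p$ and to $f,f_q$ on $B_{pq}\cap A_q$, and take the union of the two sets $K$.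
\end{proof}

\subsection{Proof of Proposition~\ref{prop:urysohn}}

We apply $\mathrm{CO}(X)$ in four rounds. In each round the choice is made simultaneously for all $i\in\omega$ and all values of the other indices, and the families are defined from the sets chosen in earlier rounds. After the first round we drop $i$ from the notation.

\medskip
\noindent\emph{Round 1: codes.} By Lemma~\ref{lem:tuples} choose for each $i$ a $4$-tuple that is the code of some $f\in C(X,[0,1])$ with $f|_{L_i}=0$ and $f|_{H_i}=1$, and let $\Phi=\Phi_i$ be the set of all such $f$ with that code.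

\medskip
\noindent\emph{Round 2: level sets.} For $n\ge0$ and $0\le a<2^n$ choose
$$P_{n,a}\in\bigl\{\{\gamma f>a2^{-n}\}:f\in\Phi\bigr\},\qquad\text{and put}\qquad q_n=2^{-n}\sum_{a<2^n}1_{P_{n,a}}:X\to[0,1].$$
The function $q_n$ need not be continuous, and different $P_{n,a}$ may come from different $f$. If they all came from one $f$, then $q_n$ would be $\gamma f$ rounded up to a multiple of $2^{-n}$. This is stable under small changes:
\begin{itemize}
\item[(C)] If $P_{n,a}=\{\gamma f_a>a2^{-n}\}$ with $f_a\in\Phi$ for $a<2^n$, if $f\in\Phi$, and if $|\gamma f_a(x)-\gamma f(x)|\le\varepsilon$ for all $a$, then $|q_n(x)-\gamma f(x)|\le\varepsilon+2^{-n}$.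
\end{itemize}
Let $y=\gamma f(x)$ and $N=2^n$. The number $Nq_n(x)$ counts the $a\in\{0,\dots,N-1\}$ with $\gamma f_a(x)>a/N$. Every counted $a$ satisfies $0\le a<N(y+\varepsilon)$, and there are at most $N(y+\varepsilon)+1$ such integers. Every integer $a$ with $0\le a<N(y-\varepsilon)$ is less than $N$ and is counted, and there are at least $N(y-\varepsilon)$ such integers. So $y-\varepsilon\le q_n(x)\le y+\varepsilon+2^{-n}$.

\medskip
\noindent\emph{Round 3: exceptional sets.} We want $(q_n)$ to be a Cauchy sequence and each $q_n$ to be close to a continuous function. Both hold outside a resolving set. For $n\ge0$ choose $B_n$ from the family of all resolving sets $B$, disjoint from $L\cup H$, for which there is $f\in\Phi$ with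
\begin{equation}\label{eq:Bn}
|q_n-\gamma f|\le2\cdot2^{-n}\quad\text{and}\quad|q_{n+1}-\gamma f|\le2\cdot2^{-n}\quad\text{on }X\setminus B .
\end{equation}
The family is nonempty. For fixed $n$, take finitely many functions in $\Phi$ realizing the sets $P_{n,a}$ and $P_{n+1,b}$, take $B$ from Lemma~\ref{lem:resolving} for all of them with $\varepsilon=2^{-n}$, and let $f$ be one of them; (C) gives the bounds $2^{-n}+2^{-n}$ and $2^{-n}+2^{-n-1}$ off $B$.

Put $A_n=X\setminus\bigcup_{m<n}B_m$, $D_n=A_n\cap B_n$ and $R=\bigcap_nA_n$. The sets $A_n$ and $D_n$ are clopen. A point outside $R$ lies in $D_m$ exactly for the least $m$ with $x\in B_m$, so $A_n$ is the disjoint union of $R$ and the sets $D_m$, $m\ge n$; in particular $X=A_0$ is partitioned into $R$ and the $D_m$. From \eqref{eq:Bn},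
\begin{gather}
|q_n-q_{n+1}|\le4\cdot2^{-n}\quad\text{off }B_n,\label{eq:cauchy}\\
\text{for every $n$ there is $f\in\Phi$ with }|q_n-\gamma f|\le4\cdot2^{-n}\text{ on }A_n.\label{eq:near}
\end{gather}
For $n\ge1$, \eqref{eq:near} is the second half of \eqref{eq:Bn} for $B_{n-1}$, as $A_n$ misses $B_{n-1}$. For $n=0$ any $f\in\Phi$ works, since all values lie in $[0,1]$.

\medskip
\noindent\emph{Round 4: clopen level sets.} On $D_n$ the approximation stops improving, and we replace $q_n$ by a continuous function close to it. For $n\ge0$ and $0\le j<2^n$ choose a clopen set $K_{n,j}$ with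
\begin{equation}\label{eq:K}
\{x\in D_n:q_n(x)\ge(j+5)2^{-n}\}\subseteq K_{n,j}\subseteq\{x\in D_n:q_n(x)>(j-4)2^{-n}\}.
\end{equation}
The condition mentions only sets already chosen. To see that it can be met, take $f$ from \eqref{eq:near}. This $f$ is tied to $B_{n-1}$, not to $B_n$, and here we use that $D_n\subseteq B_n$ is resolving for every member of $\Phi$: there is a clopen $K$ with $\{x\in D_n:\gamma f(x)\ge(j+1)2^{-n}\}\subseteq K\subseteq\{x\in D_n:\gamma f(x)>j2^{-n}\}$. Since $|q_n-\gamma f|\le4\cdot2^{-n}$ on $D_n\subseteq A_n$, this $K$ satisfies \eqref{eq:K}.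

Let $c_n=2^{-n}\sum_{j<2^n}1_{K_{n,j}}$ on $D_n$. It is locally constant, with values in $[0,1]$. For $x\in D_n$ the number $k=2^nq_n(x)$ is an integer in $[0,2^n]$. By \eqref{eq:K}, $2^nc_n(x)$ counts every $j$ with $0\le j\le k-5$ and only $j$ with $0\le j<k+4$, so it lies between $k-4$ and $k+4$. Hence
\begin{equation}\label{eq:cn}
|c_n-q_n|\le4\cdot2^{-n}\quad\text{on }D_n .
\end{equation}

\medskip
\noindent\emph{The function $g$.} Define $g=c_n$ on $D_n$ and $g=\lim_nq_n$ on $R$. The set $R$ misses every $B_n$, so by \eqref{eq:cauchy} the limit exists and $|g-q_n|\le\sum_{k\ge n}4\cdot2^{-k}=8\cdot2^{-n}$ on $R$. A point $x\in D_m$ with $m\ge n$ lies outside $B_n,\dots,B_{m-1}$, so \eqref{eq:cauchy} and \eqref{eq:cn} give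
$$|g(x)-q_n(x)|\le4\cdot2^{-m}+\sum_{k=n}^{m-1}4\cdot2^{-k}=8\cdot2^{-n}-4\cdot2^{-m}.$$
Thus $|g-q_n|\le8\cdot2^{-n}$ on $A_n$, and by \eqref{eq:near}, for every $n$ there is $f\in\Phi$ with $|g-\gamma f|\le12\cdot2^{-n}$ on $A_n$.

The function $g$ is continuous at the points of $D_n$, because $D_n$ is open and $g=c_n$ there. Let $x\in R$ and $n\ge0$, and take $f$ as in the last sentence. The set of $y\in A_n$ with $|\gamma f(y)-\gamma f(x)|<2^{-n}$ is an open neighborhood of $x$ on which $|g(y)-g(x)|\le25\cdot2^{-n}$. So $g$ is continuous at $x$.

The values of $g$ lie in $[0,1]$. The set $L\cup H$ misses every $B_n$, so $L\cup H\subseteq R$. On $L$ every $\gamma f$ with $f\in\Phi$ is $0$, so all $P_{n,a}$ miss $L$, and $q_n=0$ and $g=0$ on $L$. On $H$ every $\gamma f$ equals $1>a2^{-n}$, so all $P_{n,a}$ contain $H$, and $q_n=1$ and $g=1$ on $H$.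

The function $g=g_i$ is defined explicitly from the sets chosen in the four rounds, so $i\mapsto g_i$ is a sequence with the required properties. \qed

\medskip
This proves Theorem~\ref{thm:B}(ii), and with Section~\ref{sec:eval} it completes the proof of Theorem~\ref{thm:A}.

\section{Partitions of unity, bounded functions and the converse}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Let $\mathcal U$ be an open cover of $X$. The open sets $W$ that are completely separated from $X\setminus U$ for some $U\in\mathcal U$ cover $X$: given $x\in U\in\mathcal U$, take $f\in C(X,[0,1])$ with $f(x)=0$ and $f=1$ off $U$; then $\max\{0,2f-1\}$ is $0$ on $W=\{f<\frac12\}\ni x$ and $1$ off $U$. Let $(W_n)$ enumerate a countable subcover, indexed by a finite initial segment of $\omega$ if $X$ is compact and by $\omega$ otherwise. Choose $U_n\in\mathcal U$ with $W_n$ completely separated from $X\setminus U_n$, and then $\psi_n\in C(X,[0,1])$ with $\psi_n=1$ on $W_n$ and $\psi_n=0$ off $U_n$. These are finitely many choices if $X$ is compact, and they are provided by (i) and (ii) otherwise. The function $g=\sum_n2^{-n}\psi_n$ is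 continuous, and positive because the $W_n$ cover $X$. The functions $\varphi_n=2^{-n}\psi_n/g$ have sum $1$, and $\{\varphi_n>0\}\subseteq U_n\in\mathcal U$.

Let $F_0,F_1$ be disjoint closed sets. Apply the construction to $\mathcal U=\{X\setminus F_0,X\setminus F_1\}$, let $J=\{n:U_n=X\setminus F_0\}$, and put
$$\alpha=\sum_{n\in J}\varphi_n=\frac1g\sum_{n\in J}2^{-n}\psi_n .$$
The last series converges uniformly, so $\alpha\in C(X,[0,1])$, and $\alpha=0$ on $F_0$. For $n\notin J$ we have $U_n=X\setminus F_1$, so $\varphi_n=0$ on $F_1$, and therefore $\alpha=\sum_n\varphi_n=1$ on $F_1$.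
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv)]
Let $X$ be Tychonoff, Lindel\"of and noncompact; we find an unbounded continuous function. As at the start of the proof of Lemma~\ref{lem:markers}, take an increasing open cover $(V_m)$ with $V_m\ne X$ for all $m$, and let $U_n,\psi_n,g$ be as in the proof of (iii) for $\mathcal U=\{V_m:m\in\omega\}$. Suppose $1/g\le c$ for some $c>0$, and take $k$ with $2^{-k}<1/c$. Then $\sum_{n\le k}2^{-n}\psi_n\ge g-2^{-k}>0$ everywhere, so $X=U_0\cup\dots\cup U_k$. This union is one of the $V_m$, a contradiction. So $1/g\in C(X)$ is unbounded.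
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(v)]
One direction is Theorem~\ref{thm:A}. For the other, $\mathbb R^J$ is $T_1$, and it is completely regular: a neighborhood of $p\in\mathbb R^J$ contains a set $\{z:|z(j)-p(j)|<\varepsilon\text{ for all }j\in J_0\}$ with $J_0\subseteq J$ finite, and the continuous function $z\mapsto\min\{1,\sum_{j\in J_0}|z(j)-p(j)|/\varepsilon\}$ is $0$ at $p$ and $1$ off that set. Restricting such functions shows that subspaces of Tychonoff spaces are Tychonoff. Hence every realcompact space is Tychonoff.
\end{proof}

\begin{thebibliography}{1}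

\bibitem{OW}
AliReza Olfati and Eliza Wajch, \emph{Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice}, arXiv:2408.01461 (2024).

\end{thebibliography}
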